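\title{Intermittency at every diffusion constant for the parabolic Anderson model driven by three-dimensional simple exclusion}

\begin{abstract}
We consider the parabolic Anderson model $\partial_t u=\kappa\Delta u+\xi u$ on $\mathbb{Z}^3$, where $\xi$ is the simple symmetric exclusion process in Bernoulli equilibrium with density $\rho\in(0,1)$. We prove that the annealed Lyapunov exponents satisfy $\lambda_1<\lambda_2<\lambda_3<\cdots$ for every $\kappa>0$ and every $\rho$, as conjectured by Gaertner, den Hollander and Maillard, and we give a quantitative version for real moments. Confining the Feynman--Kac walker to a cube of radius $R$ costs $O(R^{-2})$ in the exponent, while tilting the environment by the confined partition function produces relative entropy at rate at least $c/R$. The entropy separates the moments, and for large $R$ it outweighs the cost.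
\end{abstract}

\section{The model and the results}\label{sec:intro}

Let $\rho\in(0,1)$, and let $\xi=(\xi(x,t))_{x\in\mathbb{Z}^3,\,t\ge0}$, $\xi(x,t)\in\{0,1\}$, be the simple symmetric exclusion process on $\mathbb{Z}^3$: each particle attempts jumps at rate $1$ to a nearest neighbor chosen uniformly at random, and a jump is suppressed if the target site is occupied. The process starts from the Bernoulli product measure $\nu$ with density $\rho$, which is an equilibrium. For a diffusion constant $\kappa>0$, the parabolic Anderson model with potential $\xi$ is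
\begin{equation}\label{eq:pam}
\frac{\partial}{\partial t}u(x,t)=\kappa\Delta u(x,t)+\xi(x,t)u(x,t),\qquad u(x,0)=1,\qquad x\in\mathbb{Z}^3,\ t\ge0,
\end{equation}
where $\Delta f(x)=\sum_{y:\,|y-x|=1}[f(y)-f(x)]$ is the lattice Laplacian and $|\cdot|$ is the Euclidean norm. Given $\xi$, the solution is the mean density of a population that starts with one individual per site, in which individuals jump along each bond at rate $\kappa$ and split in two at rate $1$ while they sit on a particle of $\xi$. If $X$ is the random walk with generator $\kappa\Delta$, started at $0$ and independent of $\xi$, the Feynman--Kac formula gives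
\begin{equation}\label{eq:fk}
u(0,t)=E^X\exp\int_0^t\xi(X_s,t-s)\,ds .
\end{equation}
The annealed Lyapunov exponents are
\[
\lambda_p=\lambda_p(\kappa,\rho)=\lim_{t\to\infty}\frac1{pt}\log\mathbb{E}\big[u(0,t)^p\big],\qquad p\in\mathbb{N},
\]
where $\mathbb{E}$ is the expectation over $\xi$. By \eqref{eq:fk}, $1\le u(0,t)\le e^t$; Jensen's inequality gives $\mathbb{E}u(0,t)\ge e^{\rho t}$; and $L^p$ norms increase with $p$. Hence
\begin{equation}\label{eq:trivial}
\rho\le\lambda_1\le\lambda_2\le\cdots\le1 .
\end{equation}
The model is called \emph{intermittent} if $\lambda_1<\lambda_2<\lambda_3<\cdots$. To see what a strict inequality measures, let $\lambda_1<\lambda<\lambda_2$. By Markov's inequality the event $\{u(0,t)>e^{\lambda t}\}$ has probability at most $e^{-(\lambda-\lambda_1)t+o(t)}$, while its complement contributes at most $e^{2\lambda t}$ to $\mathbb{E}[u(0,t)^2]=e^{2\lambda_2t+o(t)}$. So the second moment is carried by exponentially rare, exponentially high peaks.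

Two effects compete. Fluctuations of $\xi$ pull the moments apart; without them, for $\rho\in\{0,1\}$, one has $u\equiv e^{\rho t}$ and all $\lambda_p$ coincide. The average over $X$ in \eqref{eq:fk} smooths the fluctuations out, the more so the larger $\kappa$ is. The following facts are known for the model on $\mathbb{Z}^d$.
\begin{itemize}
\item[(i)] For every $d\ge1$ the limit $\lambda_p(\kappa,\rho)$ exists, and $\kappa\mapsto\lambda_p(\kappa,\rho)$ is continuous, nonincreasing and convex.
\item[(ii)] The map $p\mapsto p\lambda_p$ is convex, so $\lambda_2>\lambda_1$ implies intermittency.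
\item[(iii)] For $d\ge3$, where the random walk is transient, $\rho<\lambda_p<1$.
\item[(iv)] For $d\ge3$ the model is intermittent for sufficiently small $\kappa$.
\item[(v)] For $d=3$ the model is intermittent for all $\kappa>\kappa_0(\rho)$. This follows from
\[
\lim_{\kappa\to\infty}\kappa\,[\lambda_p(\kappa,\rho)-\rho]=\tfrac16\rho(1-\rho)G+[6\rho(1-\rho)p]^2\mathcal{P}_3,
\]
where $G$ is the Green function at the origin of simple random walk on $\mathbb{Z}^3$ and $\mathcal{P}_3>0$ is the polaron constant
\[
\mathcal{P}_3=\sup_{f\in H^1(\mathbb{R}^3),\,\|f\|_2=1}\Big[\int_{\mathbb{R}^3}\!\int_{\mathbb{R}^3}\frac{f^2(x)f^2(y)}{4\pi|x-y|}\,dx\,dy-\|\nabla f\|_2^2\Big].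
\]
\end{itemize}
Thus in $d=3$ the model is intermittent at both ends of the $\kappa$-axis, including the end where the smoothing is strongest, and one expects the same in between. The conjecture that in $d=3$ intermittency holds for all $\kappa$ was posed by Gaertner, den Hollander and Maillard \cite{GHM}. For intermediate $\kappa$ there is no small parameter to expand in. The shape of $\mathcal{P}_3$ nevertheless suggests what to look for: under the scaling $f_R(x)=R^{-3/2}f(x/R)$ the double integral is multiplied by $R^{-1}$ and the gradient term by $R^{-2}$, so the gain beats the cost on large scales. We show that a gain of order $R^{-1}$ against a cost of order $R^{-2}$ is present for every $\kappa$.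

\begin{theorem}\label{thm:main}
Let $d=3$, $\rho\in(0,1)$, $\kappa>0$. Then $\lambda_p(\kappa,\rho)>\lambda_{p-1}(\kappa,\rho)$ for all integers $p\ge2$.
\end{theorem}

\begin{theorem}\label{thm:quant}
Let $d=3$, $\rho\in(0,1)$, $\kappa>0$. There is $c=c(\kappa,\rho)>0$ such that for every real $p>1$
\begin{equation}\label{eq:quant}
\liminf_{t\to\infty}\frac1{pt}\log\mathbb{E}\big[u(0,t)^p\big]\ \ge\ \lambda_1+c\Big(\frac{p-1}p\Big)^2 .
\end{equation}
For integers $p\ge2$,
\begin{equation}\label{eq:integer}
\lambda_p-\lambda_{p-1}\ \ge\ \frac{2(\lambda_2-\lambda_1)}{p(p-1)}\ \ge\ \frac{c}{2p(p-1)} .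
\end{equation}
Moreover, $p\mapsto\bar\lambda_p:=\limsup_{t\to\infty}\frac1{pt}\log\mathbb{E}[u(0,t)^p]$ is strictly increasing on the real half-line $[1,\infty)$.
\end{theorem}

Theorem~\ref{thm:main} is contained in \eqref{eq:integer}. Of the facts above we need only the existence of the limits in (i) and the convexity in (ii), which we rederive from H\"older's inequality; transience enters through a bound on the Green function. Section~\ref{sec:entropy} shows the mechanism in a solvable model, Section~\ref{sec:reduction} reduces the theorems to three estimates, and Sections~\ref{sec:tools}--\ref{sec:excess} prove them.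

\section{Moments and relative entropy}\label{sec:entropy}

For probability measures $\mu\ll P$, the relative entropy is $\mathcal{H}(\mu|P)=E^\mu\log\frac{d\mu}{dP}\in[0,\infty]$. We use two elementary inequalities. The first turns entropy into a gap between moments; the second bounds entropy from below by means of a single observable.

\begin{lemma}\label{lem:moment}
Let $Z$ be a random variable on a probability space with law $P$, bounded and bounded away from $0$, and let $dQ=(Z/E^PZ)\,dP$. Then for real $p>1$,
\[
E^P[Z^p]\ge(E^PZ)^p\,e^{(p-1)\mathcal{H}(Q|P)} .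
\]
\end{lemma}

\begin{proof}
Since $\log Z=\log E^PZ+\log\frac{dQ}{dP}$, Jensen's inequality gives
\[
E^P[Z^p]=E^P[Z]\,E^Q[Z^{p-1}]\ge E^P[Z]\,e^{(p-1)E^Q\log Z}=(E^PZ)^p\,e^{(p-1)\mathcal{H}(Q|P)}.\qedhere
\]
\end{proof}

\begin{lemma}[Entropy inequality]\label{lem:entropy}
If $\mu\ll P$, $\mathcal{H}(\mu|P)<\infty$ and $E^\mu|G|<\infty$, then $E^\mu G\le\mathcal{H}(\mu|P)+\log E^Pe^G$.
\end{lemma}

\begin{proof}
Let $\varphi=d\mu/dP$. Then $E^Pe^G\ge E^P[e^G;\varphi>0]=E^\mu e^{G-\log\varphi}\ge e^{E^\mu G-\mathcal{H}(\mu|P)}$ by Jensen's inequality; $\log\varphi$ is $\mu$-integrable because $\varphi\log\varphi\ge-1/e$ and the entropy is finite.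
\end{proof}

By Lemma~\ref{lem:moment}, the moments of a partition function separate exponentially as soon as the environment, weighted by the partition function, differs from the original environment by an entropy proportional to time. Here is the smallest model in which the size of this entropy can be seen.

\subsection*{A solvable model}
Fix integers $n,N\ge1$. Under $P$, let $\xi_{ij}$, $1\le i\le n$, $1\le j\le N$, be independent Bernoulli($\rho$) variables: $N$ sites, refreshed at each of $n$ time steps. At time $i$ a walker picks a site $J_i$ uniformly, independently of everything else. The analog of \eqref{eq:fk} is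
\[
Z=E^J\exp\sum_{i=1}^n\xi_{iJ_i}=\prod_{i=1}^n\frac1N\sum_{j=1}^Ne^{\xi_{ij}} .
\]
With $m=E^Pe^{\xi_{11}}=1-\rho+\rho e$ and $v=\mathrm{Var}(e^{\xi_{11}})=\rho(1-\rho)(e-1)^2$, independence gives
\begin{equation}\label{eq:toy}
E^PZ=m^n,\qquad \frac{E^P[Z^2]}{(E^PZ)^2}=\Big(1+\frac{v}{Nm^2}\Big)^n .
\end{equation}
Let us recover the order of this ratio from the two lemmas. Weight the pair (environment, walker) by $\exp\sum_i\xi_{iJ_i}$; the environment marginal of the weighted law is the measure $Q$ of Lemma~\ref{lem:moment}. Given $J$, the weight factorizes: each visited variable $\xi_{iJ_i}$ becomes Bernoulli($\rho e/m$), and the others remain Bernoulli($\rho$). The measure $Q$ does not see where the walker was, but it sees the total excess $A=\sum_{i,j}(\xi_{ij}-\rho)$: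
\[
E^QA=n\delta,\qquad\delta=\frac{\rho e}m-\rho=\frac{\rho(1-\rho)(e-1)}m .
\]
Under $P$, the inequality $e^a\le1+a+a^2$ for $|a|\le1$ gives $\log E^Pe^{\beta A}\le nN\rho(1-\rho)\beta^2$ for $0<\beta\le1$. Lemma~\ref{lem:entropy} with $G=\beta A$ and $\beta=\frac{\delta}{2N\rho(1-\rho)}=\frac{e-1}{2Nm}\le1$ yields
\[
\mathcal{H}(Q|P)\ge n\big(\beta\delta-N\rho(1-\rho)\beta^2\big)=\frac{n\,\delta^2}{4N\rho(1-\rho)}=\frac{n\,v}{4Nm^2},
\]
so Lemma~\ref{lem:moment} bounds the ratio in \eqref{eq:toy} from below by $\exp(nv/(4Nm^2))$. For large $N$ this is the true rate up to a factor $4$.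

The computation has three features that persist. The entropy is of order (excess)$^2$/(variance) of a linear observable. The excess is computed by conditioning on the walker, which leaves a product measure. And the gain vanishes as $N\to\infty$: a walker that spreads over an unbounded region leaves no detectable trace, so the walker has to be confined.

\subsection*{The count on the lattice}
Confine $X$ to a cube of radius $R$ and cut time into windows of length $R^2$, the time an exclusion particle needs to leave the cube. In one window, confinement costs $O(1)$ in the exponent. The walker meets of order $R^2$ particle labels, each of which becomes biased toward being occupied, among the $R^3$ labels in the cube, whose total occupation has variance of order $R^3$. As in the solvable model, the entropy per window is of order $(R^2)^2/R^3=R$. Per unit time, the gain is $R^{-1}$ and the cost $R^{-2}$. The same count in dimension $d$ gives a gain $R^{2-d}$, which exceeds $R^{-2}$ only for $d<4$; this is one of the two places where $d=3$ matters, the other being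 transience (Section~\ref{sec:comparison}).

\section{Reduction to three estimates}\label{sec:reduction}

Let $B_r=\{x\in\mathbb{Z}^3:\|x\|_\infty\le r\}$ for integers $r\ge1$. Fix an integer $R\ge1$ and a time horizon $T>0$. The exclusion process is reversible (Section~\ref{sec:tools}), so by \eqref{eq:fk} $u(0,T)$ has the same law as $Z_\infty=E^X\exp\int_0^T\xi(X_s,s)\,ds$. Put
\[
Z_R=E^X\Big[e^{\int_0^T\xi(X_s,s)\,ds};\,X_{[0,T]}\subset B_R\Big],\qquad
A=\int_0^T\sum_{y\in B_{2R}}\big(\xi(y,s)-\rho\big)\,ds ,
\]
where $X_{[0,T]}$ is the range of $X$ up to time $T$. Then $Z_R\le Z_\infty$ and $0<P(X_{[0,T]}\subset B_R)\le Z_R\le e^T$. Let $P$ be the law of $(\xi(\cdot,s))_{s\le T}$ and $dQ=(Z_R/\mathbb{E}Z_R)\,dP$. The dependence on $T$, and for $A$ and $Q$ on $R$, is suppressed. The excess $A$ is measured in the doubled cube so that a particle met by the walker anywhere in $B_R$ has to travel a distance $R$ before it stops being counted.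

\begin{proposition}[Cost of confinement]\label{prop:cost}
For every $R\ge1$ the limit $\Lambda_R=\lim_{T\to\infty}\frac1T\log\mathbb{E}Z_R$ exists, and $\Lambda_R\ge\lambda_1-8\kappa/R^2$.
\end{proposition}

\begin{proposition}[Equilibrium fluctuations]\label{prop:fluct}
There is an absolute constant $C_1$ such that, with $C_2=250\rho C_1$,
\[
\log E^Pe^{\beta A}\le C_2\beta^2R^5T\qquad\text{for all }R\ge1,\ T>0,\ 0<\beta\le\frac1{2C_1R^2}.
\]
\end{proposition}

\begin{proposition}[Excess density]\label{prop:excess}
There are $c_1>0$ and $R_0$, depending only on $\kappa$ and $\rho$, such that for every $R\ge R_0$ there is $T_0(R)$ with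
\[
E^QA\ge c_1R^2T\qquad\text{for all }T\ge T_0(R).
\]
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:quant} from Propositions~\ref{prop:cost}--\ref{prop:excess}]
\emph{Entropy.} Both $A$ and $dQ/dP$ are bounded, so Lemma~\ref{lem:entropy} applies with $G=\beta A$ and gives $\mathcal{H}(Q|P)\ge(c_1\beta R^2-C_2\beta^2R^5)T$ for admissible $\beta$. The choice $\beta=c_1/(2C_2R^3)$ is admissible when $R\ge c_1C_1/C_2$. With $c_2=c_1^2/(4C_2)$ and $R_1=\max(R_0,c_1C_1/C_2)$,
\[
\mathcal{H}(Q|P)\ge c_2T/R\qquad\text{for }R\ge R_1,\ T\ge T_0(R).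
\]

\emph{Real moments.} Let $p>1$. Since $\mathbb{E}[u(0,T)^p]\ge\mathbb{E}[Z_R^p]$, Lemma~\ref{lem:moment} and Proposition~\ref{prop:cost} give, for every integer $R\ge R_1$,
\begin{equation}\label{eq:key}
\liminf_{T\to\infty}\frac1{pT}\log\mathbb{E}[u(0,T)^p]\ \ge\ \lambda_1-\frac{8\kappa}{R^2}+\frac{p-1}p\,\frac{c_2}R .
\end{equation}
Let $R_2=\max(R_1,32\kappa/c_2,1)$ and $s=(p-1)/p\in(0,1)$. The interval $[R_2/s,2R_2/s]$ has length at least $1$ and lies above $R_1$; take an integer $R$ in it. The right side of \eqref{eq:key} exceeds $\lambda_1$ by at least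
\[
s^2\Big(\frac{c_2}{2R_2}-\frac{8\kappa}{R_2^2}\Big)\ge\frac{c_2}{4R_2}\,s^2 ,
\]
which is \eqref{eq:quant} with $c=c_2/(4R_2)$.

\emph{Convexity.} Let $\Gamma(p)=\limsup_t\frac1t\log\mathbb{E}[u(0,t)^p]$ for real $p\ge0$. Then $\Gamma(0)=0$ and $0\le\Gamma(p)\le p$. By H\"older's inequality $p\mapsto\log\mathbb{E}[u(0,t)^p]$ is convex for each $t$, and since $\limsup$ is subadditive, $\Gamma$ is convex on $[0,\infty)$.

\emph{Integers.} Let $a_k=\Gamma(k)$, so $a_0=0$ and $a_k=k\lambda_k$ for $k\ge1$. Summation by parts gives
\[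
\sum_{k=1}^{p-1}k\,(a_{k+1}-2a_k+a_{k-1})=(p-1)(a_p-a_{p-1})-(a_{p-1}-a_0)=(p-1)a_p-p\,a_{p-1}.
\]
All terms on the left are nonnegative, and the first equals $a_2-2a_1=2(\lambda_2-\lambda_1)$. Dividing by $p(p-1)$ gives the first inequality in \eqref{eq:integer}. The second is \eqref{eq:quant} with $p=2$, which reads $\lambda_2-\lambda_1\ge c/4$. Theorem~\ref{thm:main} follows.

\emph{Strict monotonicity.} The slope $\bar\lambda_p=\Gamma(p)/p$ of the chord from $0$ is nondecreasing in $p$. Suppose $\bar\lambda_p=\bar\lambda_q$ with $1\le p<q$. Then the convex function $\Gamma$ meets its chord over $[0,q]$ at the interior point $p$, so it is linear on $[0,q]$, and $\bar\lambda_q=\bar\lambda_1=\lambda_1$. This contradicts \eqref{eq:quant} for the exponent $q>1$.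
\end{proof}

Proposition~\ref{prop:cost} is a test-function computation (Section~\ref{sec:cost}), and Proposition~\ref{prop:fluct} follows from a comparison with independent walks (Section~\ref{sec:comparison}). Proposition~\ref{prop:excess} is the main point. It requires showing that under the tilted law, about which we know little, the walker keeps meeting new particles at a rate bounded below uniformly in $R$ (Sections~\ref{sec:gap} and~\ref{sec:excess}), and that most of these stay nearby for a time of order $R^2$ (Section~\ref{sec:excess}).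

\section{Stirring, semigroups and the Green function}\label{sec:tools}

Bonds $b=\{x,y\}$ are nearest-neighbor pairs, $\mathbf{e}$ runs over the six unit vectors, $\eta^b$ is the configuration $\eta\in\{0,1\}^{\mathbb{Z}^3}$ with the contents of the endpoints of $b$ exchanged, and $(\tau_x\eta)(y)=\eta(x+y)$. We write $\xi_s=\xi(\cdot,s)$. Norms and inner products refer to the $L^2$ space at hand.

\subsection*{Stirring}
Give each bond an independent Poisson clock of rate $\frac16$, and let $\omega$ denote the collection of clocks. Place a labeled \emph{stirring particle} at every site; when the clock of $b$ rings, the two stirring particles at its endpoints are exchanged. Let $Y^z_s$ be the position at time $s$ of the one that started at $z$. A single path, followed forward or backward in time, is a simple random walk of rate $1$, so nothing explodes and $z\mapsto Y^z_s$ is a bijection of $\mathbb{Z}^3$. With $\xi_0\sim\nu$ independent of $\omega$, set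
\[
\xi(Y^z_s,s)=\xi_0(z).
\]
Exchanging two occupied or two empty sites changes nothing, and an occupied and an empty neighbor are exchanged at rate $\frac16$, so $\xi$ is the exclusion process. Three consequences are used below. First, $1-\xi$ is the exclusion process with density $1-\rho$. Second, given $\omega$, the configuration $\xi_T$ is a relabeling of $\xi_0$ and has law $\nu$; so $\xi_T\sim\nu$ is independent of $\omega$, and since the clocks read backward from $T$ are again Poisson, $(\xi_{T-s})_{s\le T}$ has the law of $(\xi_s)_{s\le T}$ up to the values at jump times. This is reversibility. Third, a stirring particle enters a finite set $D$ only at a ring of one of the at most $6|D|$ bonds touching $D$, and at most one enters per ring, so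
\begin{equation}\label{eq:visitors}
\mathbb{E}\,\#\{z:Y^z_s\in D\text{ for some }s\le t\}\le|D|(1+t).
\end{equation}

\subsection*{The generator}
Let $Lf(\eta)=\frac16\sum_b[f(\eta^b)-f(\eta)]$ for cylinder functions $f$, that is, functions of finitely many coordinates. These are the finite linear combinations of $h_D(\eta)=\prod_{x\in D}\eta(x)$, $D$ finite. Since $\nu$ is invariant under exchanges, $L$ is symmetric on cylinder functions in $L^2(\nu)$, and
\begin{equation}\label{eq:dirichlet}
\langle f,-Lf\rangle=\frac1{12}\sum_b\int\big(f(\eta^b)-f(\eta)\big)^2\,d\nu .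
\end{equation}
We need that cylinder functions are a core for the generator of the exclusion semigroup. Let $|D|=n$ and let $D^b$ be the image of $D$ under the exchange of $b$. Then $Lh_D=\frac16\sum_b(h_{D^b}-h_D)$, and at most $6n$ bonds contribute, so $L$ preserves the cylinder functions and $\|L^kh_D\|\le(2n)^k$. Nelson's theorem states that a symmetric operator is essentially self-adjoint on a domain that it leaves invariant and that contains a dense set of analytic vectors, that is, vectors $f$ with $\sum_kt^k\|L^kf\|/k!<\infty$ for some $t>0$. It applies here; we write $L$ also for the closure, and $e^{tL}h_D=\sum_kt^kL^kh_D/k!$. On the other hand, $h_D(\xi_t)=h_{D_t}(\xi_0)$ with $D_t=\{z:Y^z_t\in D\}$, and by reading the clocks backward, $D_t$ has the time-$t$ law of the Markov chain on $n$-point sets with the bounded generator $\varphi(D)\mapsto\frac16\sum_b(\varphi(D^b)-\varphi(D))$. Applying this to $\varphi(D)=h_D(\eta)$ gives $\mathbb{E}_\eta h_D(\xi_t)=\sum_kt^kL^kh_D(\eta)/k!$. Both $e^{tL}$ and $f\mapsto\mathbb{E}_\eta f(\xi_t)$ are contractions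 of $L^2(\nu)$, so they agree. All of this holds unchanged if the sum over bonds is restricted to a subset of bonds.

Every operator below is a bounded symmetric perturbation of $L$ on $L^2(\nu)$, or of $L\otimes1$ on $L^2(\nu)\otimes\ell^2(B_R)$. Such an operator $H$ is self-adjoint with the same core, namely the cylinder functions, which in the second case means functions $F(\eta,x)$ that are cylinder in $\eta$ for each $x\in B_R$. In particular $\sup\mathrm{spec}\,H$ is the supremum of $\langle F,HF\rangle$ over normalized cylinder $F$. Growth rates are linked to spectra by the following lemma.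

\begin{lemma}\label{lem:spec}
Let $H$ be self-adjoint and bounded above, and let $\gamma\in\mathbb{R}$. If $\liminf_{T\to\infty}\frac1T\log\langle F,e^{TH}F\rangle\le\gamma$ for all $F$ in a dense set, then $\sup\mathrm{spec}\,H\le\gamma$.
\end{lemma}

\begin{proof}
Let $\mu_F$ be the spectral measure of $F$. For $\gamma'>\gamma$, $\mu_F([\gamma',\infty))\le e^{-T\gamma'}\langle F,e^{TH}F\rangle$, and the right side tends to $0$ along a sequence of $T$. So the spectral projection of $H$ on $[\gamma',\infty)$ vanishes on a dense set, hence everywhere.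
\end{proof}

\subsection*{Feynman--Kac formula}
Let $\zeta$ be a Markov process, possibly killed, whose transition semigroup is a contraction semigroup $P_t=e^{t\mathcal{L}}$ on an $L^2$ space (or on $\ell^\infty$ with $\mathcal{L}$ bounded), and let $V$ be a bounded function. Then
\[
e^{t(\mathcal{L}+V)}f=E\big[e^{\int_0^tV(\zeta_s)ds}f(\zeta_t)\big].
\]
Indeed, the identity $e^{\int_0^tV}=1+\int_0^tV(\zeta_s)e^{\int_s^tV}ds$ and the Markov property show that the right side, $Q_tf$, satisfies $Q_t=P_t+\int_0^tP_sVQ_{t-s}\,ds$. So does $e^{t(\mathcal{L}+V)}$, and Gronwall's inequality gives uniqueness among locally bounded families.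

\subsection*{Green function}
Let $Y$ be the walk with generator $\frac16\Delta$, the law of one stirring particle, and $\mathcal{G}(y,z)=\int_0^\infty P_y(Y_s=z)\,ds$. It is symmetric, and in $d=3$ the standard bound $\mathcal{G}(y,z)\le C(1+|y-z|)^{-1}$ holds. The sites $y$ with $|y-z|<r$ contribute at most $\sum_{|w|<r}C(1+|w|)^{-1}=O(r^2)$ to $\sum_{y\in B_{2r}}\mathcal{G}(y,z)$, and the others at most $|B_{2r}|\,C/r\le125Cr^2$. Hence there is an absolute constant $C_1$ with
\begin{equation}\label{eq:green}
\sup_{z\in\mathbb{Z}^3}\sum_{y\in B_{2r}}\mathcal{G}(y,z)\le C_1r^2\qquad(r\ge1).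
\end{equation}

\section{The confined walker}\label{sec:cost}

It is convenient to count holes instead of particles. Let
\[
S_T=\int_0^T\big(1-\xi(X_s,s)\big)\,ds
\]
be the time the walker spends on empty sites, so that $e^{\int_0^T\xi(X_s,s)ds}=e^{T-S_T}$. On $L^2(\nu)\otimes\ell^2(B_R)$ let $J_y$, $y\in\mathbb{Z}^3$, be the projection $J_yF(\eta,x)=(1-\eta(x+y))F(\eta,x)$ onto states with a hole at displacement $y$ from the walker. Let $\Delta_R$ be the Dirichlet Laplacian on $B_R$ (extend by zero, apply $\Delta$, restrict). For $a\ge0$ put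
\[
H_{R,a}=L+\kappa\Delta_R-aJ_0,\qquad g_R(a)=-\sup\mathrm{spec}\,H_{R,a}.
\]
The pair $(\xi,X)$, killed when $X$ leaves $B_R$, has semigroup $e^{tL}\otimes e^{t\kappa\Delta_R}=e^{tH_{R,0}}$ by independence, so $e^{tH_{R,a}}$ is its Feynman--Kac semigroup with weight $e^{-aS_t}$. From now on $\mathbb{E}$ also averages over $X$.

\begin{lemma}\label{lem:rate}
For $a\ge0$ and $R\ge1$, $\ \lim_{T\to\infty}\frac1T\log\mathbb{E}\big[e^{-aS_T};X_{[0,T]}\subset B_R\big]=-g_R(a)$.
\end{lemma}

\begin{proof}
Let $m_x(T)$ be the expectation for the walker started at $x\in B_R$. Then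
\[
m_0(T)=\langle1\otimes\delta_0,e^{TH_{R,a}}1\rangle\le|B_R|^{1/2}e^{-g_R(a)T},
\]
which is the upper bound. For the lower bound let $\gamma=\liminf\frac1T\log m_0(T)$, which is finite because $m_0(T)\ge e^{-(6\kappa+a)T}$ (the walker does not jump). Let the walker go from $0$ to $x$ inside $B_R$ during $[0,1]$. Since $S_1\le1$ and $\xi_1\sim\nu$ is independent of $X$, we get $m_0(T+1)\ge c_Re^{-a}m_x(T)$ with $c_R=\min_{x\in B_R}P(X_1=x,X_{[0,1]}\subset B_R)>0$. For bounded $F$, positivity of the semigroup gives
\[
\langle F,e^{TH_{R,a}}F\rangle\le\|F\|_\infty^2\sum_{x\in B_R}m_x(T)\le\|F\|_\infty^2\,|B_R|\,c_R^{-1}e^{a}\,m_0(T+1).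
\]
Lemma~\ref{lem:spec} yields $-g_R(a)\le\gamma$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cost}]
By Lemma~\ref{lem:rate} the limit exists and $\Lambda_R=1-g_R(1)=\sup\mathrm{spec}(H_{R,1}+1)$. To compare with $\lambda_1$ we need a variational formula for the unconfined problem in which the constant function is square integrable. This is provided by the environment seen from the walker, $\tau_{X_s}\xi_s$.

Write $\tau_xf=f\circ\tau_x$. These operators are unitary on $L^2(\nu)$, satisfy $\tau_x^*=\tau_{-x}$, and commute with $e^{tL}$. Hence $\mathbb{E}_\eta f(\tau_{X_t}\xi_t)=\sum_xP(X_t=x)e^{tL}\tau_xf(\eta)=e^{t\hat L}f(\eta)$ with $\hat L=L+\kappa\sum_{\mathbf{e}}(\tau_{\mathbf{e}}-1)$. Let $\hat H=\hat L+\eta(0)$. Then $\mathbb{E}u(0,T)=\langle1,e^{T\hat H}1\rangle\le e^{T\sup\mathrm{spec}\hat H}$, and $\langle f,e^{T\hat H}f\rangle\le\|f\|_\infty^2\langle1,e^{T\hat H}1\rangle$ for bounded $f$. By Lemma~\ref{lem:spec}, $\frac1T\log\mathbb{E}u(0,T)$ converges to $\sup\mathrm{spec}\,\hat H$, so this number is $\lambda_1$.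

Given $\delta>0$, take a cylinder $f$ with $\|f\|=1$ and $\langle f,\hat Hf\rangle\ge\lambda_1-\delta$. We attach it to the walker and cut off with the ground state of the cube: let $F(\eta,x)=\chi(x)f(\tau_x\eta)$, where $\chi(x)$ is proportional to $\prod_{i=1}^3\cos\frac{\pi x_i}{2(R+1)}$ on $B_R$, zero outside, and $\sum_x\chi(x)^2=1$. The product of cosines vanishes when $|x_i|=R+1$, and $\cos(\alpha+\phi)+\cos(\alpha-\phi)=2\cos\alpha\cos\phi$, so
\begin{equation}\label{eq:ground}
-\Delta_R\chi=\mu_R\chi,\qquad\mu_R=6\Big(1-\cos\frac\pi{2(R+1)}\Big)\le\frac{3\pi^2}{4(R+1)^2}\le\frac8{R^2}.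
\end{equation}
By translation invariance of $\nu$ and $L$, we have $\|F\|=1$, $\langle F,LF\rangle=\langle f,Lf\rangle$ and $\langle F,\eta(x)F\rangle=\langle f,\eta(0)f\rangle$. With $c_{\mathbf{e}}=\langle f,\tau_{\mathbf{e}}f\rangle\le1$ and sums over all $x\in\mathbb{Z}^3$,
\begin{align*}
\langle F,-\Delta_RF\rangle&=\sum_{\mathbf{e},x}\Big[\tfrac12\big(\chi(x)^2+\chi(x+\mathbf{e})^2\big)-c_{\mathbf{e}}\chi(x)\chi(x+\mathbf{e})\Big]\\
&=\sum_{\mathbf{e}}(1-c_{\mathbf{e}})+\sum_{\mathbf{e}}c_{\mathbf{e}}\,\tfrac12\sum_x\big(\chi(x+\mathbf{e})-\chi(x)\big)^2 .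
\end{align*}
The first sum equals $\langle f,-\sum_{\mathbf{e}}(\tau_{\mathbf{e}}-1)f\rangle$, and the second is at most $\langle\chi,-\Delta_R\chi\rangle=\mu_R$. Since $H_{R,1}+1=L+\kappa\Delta_R+\eta(x)$, we get $\Lambda_R\ge\langle f,\hat Hf\rangle-\kappa\mu_R\ge\lambda_1-\delta-8\kappa/R^2$. Let $\delta\to0$.
\end{proof}

\section{Comparison with independent walks}\label{sec:comparison}

Exponential moments of occupation times are explicit for independent walks. The next lemma shows that exclusion can only decrease them, for potentials of either sign.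

\begin{lemma}\label{lem:compare}
Let $W:\mathbb{Z}^3\to\mathbb{R}$ have finite support and $u_W(y,t)=E_ye^{\int_0^tW(Y_s)ds}$. Then
\[
\mathbb{E}\,e^{\int_0^t\sum_yW(y)\xi(y,s)\,ds}\le\exp\Big(\rho\int_0^t\sum_yW(y)u_W(y,s)\,ds\Big).
\]
\end{lemma}

\begin{proof}
For a configuration $\eta$ with $n<\infty$ particles let $V(\eta)=\sum_yW(y)\eta(y)$ and $\Phi_t(\eta)=\prod_{y:\eta(y)=1}u_W(y,t)$, the value for independent walks. Write $u=u_W(\cdot,t)$. From $\partial_tu_W=\frac16\Delta u_W+Wu_W$,
\[
\partial_t\Phi_t-V\Phi_t=\tfrac16\Phi_t\sum_{y:\eta(y)=1}\ \sum_{x:|x-y|=1}\Big(\frac{u(x)}{u(y)}-1\Big),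
\]
while $L\Phi_t$ is the same expression with the inner sum restricted to empty $x$. The remaining terms pair up along bonds with two occupied endpoints:
\[
\partial_t\Phi_t-(L+V)\Phi_t=\tfrac16\Phi_t\sum_{\{x,y\}:\,\eta(x)=\eta(y)=1}\Big(\frac{u(x)}{u(y)}+\frac{u(y)}{u(x)}-2\Big)\ge0 .
\]
On bounded functions of $n$-particle configurations $L+V$ is a bounded operator, and $t\mapsto\Phi_t$ is continuously differentiable in the supremum norm. So $s\mapsto e^{s(L+V)}\Phi_{t-s}$ has derivative $e^{s(L+V)}[(L+V)\Phi_{t-s}-\partial_t\Phi_{t-s}]\le0$, the semigroup being positive. Comparing $s=t$ with $s=0$ gives $\mathbb{E}_\eta e^{\int_0^tV(\xi_s)ds}\le\Phi_t(\eta)$.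

Apply this to $\eta1_{B_k}$ and integrate over $\nu$. The right side becomes
\[
\prod_{y\in B_k}\big(1+\rho(u_W(y,t)-1)\big)\le\exp\Big(\rho\sum_{y\in B_k}(u_W(y,t)-1)\Big).
\]
Let $k\to\infty$. On the left, use the same clocks for all $k$: by \eqref{eq:visitors} only finitely many stirring particles visit $\mathrm{supp}\,W$ before time $t$, so the exponent is eventually constant in $k$, and it is bounded by $t\sum_y|W(y)|$. On the right, $|u_W(y,t)-1|\le e^{t\|W\|_\infty}P_y(Y\text{ visits }\mathrm{supp}\,W\text{ by time }t)$, and the sum of these probabilities over $y$ is the left side of \eqref{eq:visitors}. Finally, sum $u_W(y,t)-1=\int_0^t\sum_zP_y(Y_s=z)W(z)u_W(z,t-s)\,ds$ over $y$ and use $\sum_yP_y(Y_s=z)=1$ to get $\sum_y(u_W(y,t)-1)=\int_0^t\sum_zW(z)u_W(z,s)\,ds$.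
\end{proof}

A small positive potential gives the fluctuation bound.

\begin{proof}[Proof of Proposition~\ref{prop:fluct}]
Let $W=\beta1_{B_{2R}}$. By \eqref{eq:green}, $\alpha:=\sup_zE_z\int_0^\infty W(Y_s)ds\le\beta C_1R^2\le\frac12$. Khas'minskii's argument bounds the exponential moment: writing the $k$-th power as an integral over ordered times and applying the Markov property at $s_{k-1},\dots,s_1$ in turn,
\[
\frac1{k!}E_z\Big(\int_0^\infty W(Y_s)ds\Big)^k=E_z\int_{s_1<\dots<s_k}W(Y_{s_1})\cdots W(Y_{s_k})\,ds_1\cdots ds_k\le\alpha^k .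
\]
So $u_W\le(1-\alpha)^{-1}\le1+2\alpha\le1+2\beta C_1R^2$. By Lemma~\ref{lem:compare} the first-order term cancels against the centering of $A$:
\[
\log E^Pe^{\beta A}\le\rho\beta|B_{2R}|T(1+2\beta C_1R^2)-\rho\beta|B_{2R}|T=2\rho C_1\beta^2R^2|B_{2R}|T ,
\]
and $|B_{2R}|=(4R+1)^3\le125R^3$.
\end{proof}

A negative potential acting on the holes shows that keeping a cube of radius $r$ free of holes costs a rate of order $r$. In spectral terms, a state with bounded Dirichlet energy must have holes in a large cube.

\begin{lemma}\label{lem:holes}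
Let $c_3=8/(1+C_1)$. For $r\ge1$, $x\in\mathbb{Z}^3$ and cylinder $f$,
\[
\langle f,-Lf\rangle+\sum_{y\in x+B_r}\langle(1-\eta(y))f,f\rangle\ge(1-\rho)c_3r\,\|f\|^2 .
\]
\end{lemma}

\begin{proof}
Let $D=x+B_r$, $V(\eta)=\sum_{y\in D}(1-\eta(y))$, $W=-1_D$, and $u_\infty(y)=E_ye^{-\int_0^\infty1_D(Y_s)ds}\le u_W(y,s)$. Lemma~\ref{lem:compare}, applied to the exclusion process $1-\xi$ of density $1-\rho$, gives
\[
\langle1,e^{t(L-V)}1\rangle=\mathbb{E}e^{-\int_0^tV(\xi_s)ds}\le e^{-(1-\rho)t\,e_r},\qquad e_r=\sum_{y\in D}u_\infty(y).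
\]
By transience the total time in $D$ is finite, so $1-e^{-\int_0^\infty1_D(Y_s)ds}=\int_0^\infty1_D(Y_s)e^{-\int_s^\infty1_D(Y_v)dv}ds$, and the Markov property gives $1-u_\infty(y)=\sum_{z\in D}\mathcal{G}(y,z)u_\infty(z)$. Summing over $y\in D$ and using \eqref{eq:green}, $(2r+1)^3-e_r\le C_1r^2e_r$. Hence $e_r\ge8r^3/((1+C_1)r^2)=c_3r$. For bounded $f$, $\langle f,e^{t(L-V)}f\rangle\le\|f\|_\infty^2e^{-(1-\rho)c_3rt}$, so $\sup\mathrm{spec}(L-V)\le-(1-\rho)c_3r$ by Lemma~\ref{lem:spec}.
\end{proof}

This is where transience and $\rho<1$ are needed: what matters in the next section is that $(1-\rho)e_r\to\infty$ as $r\to\infty$. For a recurrent walk $u_\infty\equiv0$ and the proof gives nothing.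

\section{A gap that is uniform in the cube}\label{sec:gap}

The tilt by $Z_R$ weights paths by $e^{-S_T}$. If the tilted walker could avoid holes almost entirely, for instance by staying on one particle or inside a fully occupied region, it would involve few particle labels and produce little entropy. In that case doubling the penalty from $e^{-S_T}$ to $e^{-2S_T}$ would cost almost nothing. The next proposition rules this out.

\begin{proposition}\label{prop:gap}
There is $c_4=c_4(\kappa,\rho)>0$ with $g_R(2)-g_R(1)\ge c_4$ for all $R\ge1$.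
\end{proposition}

The statement depends on the motion of the environment. If the clocks never ring, so that $L$ is replaced by $0$, the test function $h_{B_R}\otimes\chi$ is annihilated by $J_0$ and gives $g_R(a)\le\kappa\mu_R=g_R(0)$, so $g_R(a)$ does not depend on $a$; in that frozen model $\mathbb{E}[Z_R^p]\ge\rho^{|B_R|}e^{pT}e^{-p\kappa\mu_RT}$ by \eqref{eq:ground}, so all exponents equal $1$ and there is no intermittency.

The proof is by contradiction. If the gap is small, a near-optimal state $F$ has almost no hole under the walker and is almost invariant under the normalized semigroup. By Lemma~\ref{lem:holes} it has holes within a fixed distance $r$ of the walker. In unit time the stirring connects such a hole with the walker's site with a probability that depends only on $r$ and $\kappa$, which is incompatible with the first two properties.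

\begin{proof}
Since $-H_{R,a}\ge0$ increases with $a$, and $\langle1\otimes\delta_0,-H_{R,2}(1\otimes\delta_0)\rangle=6\kappa+2(1-\rho)$, we have $0\le g_R(1)\le g_R(2)\le6\kappa+2$. Put $C_3=6\kappa+3$, and fix an integer $r=r(\kappa,\rho)$ with $(1-\rho)c_3r\ge C_3+1$. Suppose $g_R(2)-g_R(1)<\varepsilon\le1$. We show that $\varepsilon\ge\varepsilon_*$ for some $\varepsilon_*(\kappa,\rho)>0$; then $c_4=\min(1,\varepsilon_*)$ works.

\emph{Step 1: a near-optimal state.} Choose a cylinder $F$ with $\|F\|=1$ and $\langle F,-H_{R,2}F\rangle\le g_R(2)+\varepsilon$. Replacing $F$ by $|F|$ does not increase \eqref{eq:dirichlet}, nor $\langle F,-\Delta_RF\rangle=6\|F\|^2-\sum_{x,\mathbf{e}}\langle F(\cdot,x),F(\cdot,x+\mathbf{e})\rangle$, and leaves $\langle F,J_0F\rangle$ unchanged; so we may take $F\ge0$. Let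
\[
\mathcal{D}=\langle F,(-L-\kappa\Delta_R)F\rangle,\qquad p_y=\|J_yF\|^2,\qquad K=-H_{R,1}-g_R(1)\ge0 .
\]
Then $\mathcal{D}+2p_0\le g_R(2)+\varepsilon\le g_R(1)+2\varepsilon$ and $\mathcal{D}+p_0\ge g_R(1)$. Therefore
\[
p_0\le2\varepsilon,\qquad\langle F,KF\rangle=\mathcal{D}+p_0-g_R(1)\le2\varepsilon,\qquad\langle F,-LF\rangle\le\mathcal{D}\le C_3 .
\]
Since $(1-e^{-k})^2\le1-e^{-k}\le k$ for $k\ge0$, the spectral theorem gives $\|F-e^{-K}F\|^2\le\langle F,KF\rangle\le2\varepsilon$, and so
\begin{equation}\label{eq:small}
\|J_0e^{-K}F\|\le\|J_0F\|+\|F-e^{-K}F\|\le2\sqrt{2\varepsilon}.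
\end{equation}

\emph{Step 2: a hole nearby.} Apply Lemma~\ref{lem:holes} to $F(\cdot,x)$ with the cube $x+B_r$ (which need not lie in $B_R$) and sum over $x\in B_R$. This gives $C_3+\sum_{y\in B_r}p_y\ge(1-\rho)c_3r\ge C_3+1$. So there is $y\in B_r$ with $p_y\ge p_*:=(2r+1)^{-3}$. Fix this $y$.

\emph{Step 3: transporting the hole.} Fix a self-avoiding nearest-neighbor path in $B_r$ from $0$ to $y$ of length $k\le3r$, and translate it by $x$. For the process started from $(\eta,x)$, consider the event that during $[0,1]$ the walker does not jump, the bonds of the path ring exactly once each and in the order of the path, and no other bond touching $x+B_r$ rings. If $n\le6(2r+1)^3$ is the number of bonds touching the cube, the probability is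
\[
e^{-6\kappa}e^{-n/6}\,6^{-k}/k!\ \ge\ e^{-6\kappa-(2r+1)^3}\,6^{-3r}/(3r)!\,.
\]
On this event the content of $x$ is carried to $x+y$: the configuration in $x+B_r$ undergoes a fixed permutation $\pi_x$ of sites with $(\pi_x\eta)(x+y)=\eta(x)$. Independently, the configuration outside evolves with generator $L^x_{\mathrm{out}}$, the part of $L$ that comes from bonds with no endpoint in $x+B_r$. In $e^{-K}=e^{g_R(1)}e^{H_{R,1}}$ the prefactor is at least $1$ and the weight $e^{-S_1}$ is at least $e^{-1}$. Since $F\ge0$,
\[
e^{-K}F(\eta,x)\ge c_*\big(e^{L^x_{\mathrm{out}}}F(\cdot,x)\big)(\pi_x\eta),\qquad c_*=e^{-1-6\kappa-(2r+1)^3}\,6^{-3r}/(3r)!\,.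
\]
Multiply by $1-\eta(x)=1-(\pi_x\eta)(x+y)$, square and integrate. The measure $\nu$ is invariant under $\pi_x$, and $e^{L^x_{\mathrm{out}}}$ commutes with multiplication by $1-\eta(x+y)$ because the outside bonds do not change $\eta(x+y)$. With $f=J_yF$ and $L_{\mathrm{out}}=\bigoplus_xL^x_{\mathrm{out}}$ we obtain $\|J_0e^{-K}F\|^2\ge c_*^2\|e^{L_{\mathrm{out}}}f\|^2$.

It remains to see that the outside evolution does not destroy $f$; this is where the energy bound is used a second time. By \eqref{eq:dirichlet}, the factor $1-\eta(x+y)$ comes out of every outside exchange, so $\langle f,-L_{\mathrm{out}}f\rangle\le\langle F,-LF\rangle\le C_3$. Jensen's inequality for the spectral measure $\mu_f$ of $L_{\mathrm{out}}$, which has mass $p_y$, gives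
\[
\|e^{L_{\mathrm{out}}}f\|^2=\int e^{2\lambda}\mu_f(d\lambda)\ge p_y\,e^{2\langle f,L_{\mathrm{out}}f\rangle/p_y}\ge p_y\,e^{-2C_3/p_y}\ge p_*\,e^{-2C_3/p_*},
\]
because $p\mapsto pe^{-2C_3/p}$ is increasing. With \eqref{eq:small}, $8\varepsilon\ge c_*^2p_*e^{-2C_3/p_*}=:8\varepsilon_*$, and $\varepsilon_*$ depends only on $\kappa$ and $\rho$.
\end{proof}

\section{Excess density under the tilted law}\label{sec:excess}

We prove Proposition~\ref{prop:excess}. As in the solvable model, we lift $Q$ to a space that contains the walker. Let $\tilde P$ be the joint law of $(\xi_0,\omega,X)$ on $[0,T]$, and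
\[
\frac{d\tilde Q}{d\tilde P}=\frac{e^{\int_0^T\xi(X_s,s)ds}\,1\{X_{[0,T]}\subset B_R\}}{\mathbb{E}Z_R}.
\]
Averaging the density over $X$ gives $Z_R/\mathbb{E}Z_R$, so $Q$ is the law of $\xi$ under $\tilde Q$. By Proposition~\ref{prop:cost} and \eqref{eq:trivial}, $\Lambda_R>0$ if $R^2>8\kappa/\rho$. For such $R$ and large $T$ we have $\mathbb{E}Z_R\ge1$, and since $\xi\le1$,
\begin{equation}\label{eq:budget}
\mathcal{H}(\tilde Q|\tilde P)=E^{\tilde Q}\Big[\int_0^T\xi(X_s,s)ds\Big]-\log\mathbb{E}Z_R\le T .
\end{equation}
This entropy budget is our only control on the law of the clocks under $\tilde Q$.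

\subsection*{Conditioning on the walker and the clocks}
For each label $z$ define the contact time with the walker and the residence time in the doubled cube,
\[
\ell_z=\int_0^T1\{Y^z_s=X_s\}\,ds,\qquad\mathcal{T}_z=\int_0^T1\{Y^z_s\in B_{2R}\}\,ds .
\]
They are functions of $(\omega,X)$, with $\sum_z\ell_z=T$ and $\sum_z\mathcal{T}_z=|B_{2R}|T$, and
\[
\int_0^T\xi(X_s,s)ds=\sum_z\xi_0(z)\ell_z,\qquad S_T=\sum_z(1-\xi_0(z))\ell_z,\qquad A=\sum_z(\xi_0(z)-\rho)\mathcal{T}_z .
\]
Given $(\omega,X)$, the weight is the product $\prod_ze^{\xi_0(z)\ell_z}$ with finitely many nontrivial factors, and $\xi_0\sim\nu$ under $\tilde P$. So under $\tilde Q$, given $(\omega,X)$, the $\xi_0(z)$ are independent Bernoulli variables with parameter $\rho e^{\ell_z}/(1-\rho+\rho e^{\ell_z})$. The parameter exceeds $\rho$ by $\rho(1-\rho)(e^{\ell_z}-1)/(1-\rho+\rho e^{\ell_z})$. Since the denominator is at most $e^{\ell_z}$, and $1-e^{-\ell}\ge\frac12\min(\ell,1)$ by concavity and $1-e^{-1}\ge\frac12$,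
\begin{equation}\label{eq:bias}
E^QA\ge\tfrac12\rho(1-\rho)\,E^{\tilde Q}\sum_z\min(\ell_z,1)\,\mathcal{T}_z .
\end{equation}
The bias saturates in $\ell_z$: long contact with one label contributes no more than unit contact. We therefore need $\sum_z\min(\ell_z,1)$ to be of order $T$, and $\mathcal{T}_z$ to be of order $R^2$ for most of the labels involved.

\subsection*{Many labels are met}

\begin{lemma}\label{lem:many}
For $R\ge1$ and $T$ large depending on $R$, $\ E^{\tilde Q}\sum_z\min(\ell_z,1)\ge\frac12\rho c_4T$.
\end{lemma}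

\begin{proof}
By Jensen's inequality,
\[
e^{-E^{\tilde Q}S_T}\le E^{\tilde Q}e^{-S_T}=\frac{\mathbb{E}[e^{-2S_T};X_{[0,T]}\subset B_R]}{\mathbb{E}[e^{-S_T};X_{[0,T]}\subset B_R]} .
\]
By Lemma~\ref{lem:rate} and Proposition~\ref{prop:gap} the right side is at most $e^{-c_4T/2}$ for large $T$, so $E^{\tilde Q}S_T\ge\frac12c_4T$. On the other hand, a label with long contact is unlikely to be a hole:
\[
E^{\tilde Q}S_T=E^{\tilde Q}\sum_z\frac{(1-\rho)\ell_z}{1-\rho+\rho e^{\ell_z}}\le\rho^{-1}E^{\tilde Q}\sum_z\min(\ell_z,1),
\]
because the denominator is at least $1$, which handles $\ell_z\le1$, and at least $\rho e^{\ell_z}\ge\rho\ell_z$, which handles $\ell_z>1$.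
\end{proof}

\subsection*{Labels that are met linger}
Under $\tilde P$ a stirring particle rarely travels a distance $R$ in time $\varepsilon R^2$ when $\varepsilon$ is small. To transfer this to $\tilde Q$ with the budget \eqref{eq:budget}, we need an exponential moment under $\tilde P$ for the number of such escapes, with a large parameter $M$: the budget then buys at most about $T/M$ extra escapes. The stirring particles are not independent, and the times at which they are met depend on the clocks, so we build a supermartingale from the squared displacements, stopped so that its jumps are $O(1/R)$.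

Let $\varepsilon>0$, $M\ge1$, $R\ge6M$, $w=\varepsilon R^2$ and $M'=M+18M^2$. Let $t_z=\inf\{s:Y^z_s=X_s\}$, and call $z$ \emph{touched} if $t_z\le T$. Put
\[
d^z_s=Y^z_s-Y^z_{t_z},\qquad t'_z=\min\big(t_z+w,\ \inf\{s\ge t_z:\|d^z_s\|_\infty>R\}\big),
\]
and call $z$ \emph{active} during $[t_z,t_z')$. Let $N$ be the number of touched labels, $N^{\mathrm{act}}_s$ the number of labels active at time $s$, and
\[
U_s=\sum_{z:\,t_z\le s}\frac{|d^z_{s\wedge t'_z}|^2}{R^2},\qquad N^{\mathrm{esc}}=\#\Big\{z:\ t_z\le T-w,\ \sup_{v\le w}\|d^z_{t_z+v}\|_\infty>R\Big\}.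
\]
A label counted in $N^{\mathrm{esc}}$ has $t'_z\le T$ and $|d^z_{t'_z}|>R$, so $N^{\mathrm{esc}}\le U_T$. Each term of $U_s$ is at most $3(R+1)^2/R^2\le12$, so $U_T\le12N$.

A new label is touched only at time $0$, at a jump of $X$, or at a ring of one of the six bonds at the current position of $X$, and each such event touches at most one new label. Under $\tilde P$ the waiting times between these events are independent exponentials of rate $6\kappa+1$, by the strong Markov property. Hence
\begin{equation}\label{eq:poisson}
\log E^{\tilde P}e^{N}\le1+(e-1)(6\kappa+1)T .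
\end{equation}

\begin{lemma}\label{lem:super}
$E^{\tilde P}\exp\big(MU_T-M'\varepsilon N\big)\le1$.
\end{lemma}

\begin{proof}
A newly touched label enters $U$ with $d=0$, and the end of activity freezes a term without changing it. So $U$ changes only at rings of bonds that have an active label at an endpoint. Such a ring moves the label by some $\mathbf{e}$ and changes its term by $(2d\cdot\mathbf{e}+1)/R^2$; since $\|d\|_\infty\le R$ while active, this has absolute value at most $(2R+1)/R^2\le3/R$. Let $\Delta_b(v)$ be the change of $U$ that a ring of $b$ at time $v$ would cause, computed from the state at time $v-$. At most two active labels are involved, so $|M\Delta_b|\le6M/R\le1$. Each active label has six bonds and contributes $\sum_{\mathbf{e}}(2d\cdot\mathbf{e}+1)/R^2=6/R^2$ to $\sum_b\Delta_b$. Also $\Delta_b^2$ is at most twice the sum of the squared one-label increments, each at most $9/R^2$, so $\sum_b\Delta_b^2\le6\cdot18N^{\mathrm{act}}_{v-}/R^2$. Using $e^a-1\le a+a^2$ for $|a|\le1$,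
\begin{equation}\label{eq:drift}
\tfrac16\sum_b\big(e^{M\Delta_b(v)}-1\big)\le\tfrac M6\sum_b\Delta_b(v)+\tfrac{M^2}6\sum_b\Delta_b(v)^2\le\frac{M'}{R^2}N^{\mathrm{act}}_{v-}.
\end{equation}
Let $\mathcal{M}_s=\exp\big(MU_s-M'R^{-2}\int_0^sN^{\mathrm{act}}_vdv\big)$, and let $\theta_n$ be the first time at which $n$ labels have been touched. With $N_b$ the counting process of the clock of $b$ and $h_b(v)=\mathcal{M}_{v-}(e^{M\Delta_b(v)}-1)1\{v\le\theta_n\}$,
\[
\mathcal{M}_{T\wedge\theta_n}=1+\sum_b\int_0^Th_b(v)\,dN_b(v)-\int_0^{T\wedge\theta_n}\frac{M'}{R^2}N^{\mathrm{act}}_v\mathcal{M}_v\,dv .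
\]
The $N_b$ are Poisson processes of rate $\frac16$ in the filtration generated by the clocks and $X$. The $h_b$ are predictable, bounded by $2e^{12Mn}$, and at most $6n$ of them are nonzero at any time. So the compensation formula $E\int h_b\,dN_b=\frac16E\int h_b\,dv$ may be summed over $b$, and \eqref{eq:drift} gives $E^{\tilde P}\mathcal{M}_{T\wedge\theta_n}\le1$. Since $N<\infty$ almost surely, $\theta_n>T$ for large $n$, and Fatou's lemma gives $E^{\tilde P}\mathcal{M}_T\le1$. Finally each label is active for time at most $w$, so $R^{-2}\int_0^TN^{\mathrm{act}}_vdv\le\varepsilon N$.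
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:excess}]
Let $C_4=4+12\kappa$. Choose $M\ge1$ with $1/M\le\rho c_4/16$, then $\varepsilon>0$ with $(1+18M)\varepsilon C_4\le\rho c_4/16$, and $R_0\ge6M$ with $R_0^2>8\kappa/\rho$; all depend only on $\kappa$ and $\rho$. For $R\ge R_0$ let $T_0(R)\ge1$ be such that \eqref{eq:budget}, Lemma~\ref{lem:many} and $w\le\frac18\rho c_4T$ hold for $T\ge T_0(R)$.

The density $d\tilde Q/d\tilde P$ is bounded and $U_T\le12N$, so $N$ and $U_T$ are $\tilde Q$-integrable by \eqref{eq:poisson}. Lemma~\ref{lem:entropy} with $G=N$, \eqref{eq:budget} and \eqref{eq:poisson} give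
\[
E^{\tilde Q}N\le T+1+(e-1)(6\kappa+1)T\le C_4T .
\]
Lemma~\ref{lem:entropy} with $G=MU_T-M'\varepsilon N$ and Lemma~\ref{lem:super} give $ME^{\tilde Q}U_T\le T+M'\varepsilon C_4T$, hence
\[
E^{\tilde Q}N^{\mathrm{esc}}\le E^{\tilde Q}U_T\le\Big(\frac1M+(1+18M)\varepsilon C_4\Big)T\le\tfrac18\rho c_4T .
\]
Call $z$ good if $t_z\le T-w$ and $z$ is not counted in $N^{\mathrm{esc}}$. Under $\tilde Q$ we have $Y^z_{t_z}=X_{t_z}\in B_R$, so a good label stays in $B_{2R}$ during $[t_z,t_z+w]$ and $\mathcal{T}_z\ge w$. Labels with $t_z>T-w$ are in contact with the walker only during $(T-w,T]$, one at a time, so their $\ell_z$ sum to at most $w$. Escaping labels contribute at most $N^{\mathrm{esc}}$ to $\sum_z\min(\ell_z,1)$. By Lemma~\ref{lem:many},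
\[
E^{\tilde Q}\sum_z\min(\ell_z,1)\mathcal{T}_z\ge w\Big(\tfrac12\rho c_4T-w-\tfrac18\rho c_4T\Big)\ge\tfrac14\rho c_4\varepsilon R^2T ,
\]
and \eqref{eq:bias} gives the claim with $c_1=\frac18\rho^2(1-\rho)c_4\varepsilon$.
\end{proof}

This completes the proofs of Propositions~\ref{prop:cost}--\ref{prop:excess}, and with them of Theorems~\ref{thm:main} and~\ref{thm:quant}.

\begin{remark}[Other couplings and jump rates]\label{rem:general}
The results also hold with $\gamma\xi u$ in place of $\xi u$ in \eqref{eq:pam}, $\gamma>0$, and with exclusion jump rate $\sigma>0$ in place of $1$, if $\lambda_k$ is replaced by $\bar\lambda_k$ for integers $k\ge2$. The function $u(x,t/\gamma)$ solves the equation with coupling $1$ and parameters $(\kappa/\gamma,\sigma/\gamma)$, so we may take $\gamma=1$. For rate $\sigma$, replace $\frac16$ by $\frac\sigma6$ in $L$, in the clocks and in the generator of $Y$. Only constants change: $\mathcal{G}$ is divided by $\sigma$, so $C_1$, $C_2$ and $c_3$ depend on $\sigma$; the probability in Step~3 of the proof of Proposition~\ref{prop:gap}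 changes but stays positive and independent of $x$ and $R$; in Section~\ref{sec:excess}, $M'$ is multiplied by $\sigma$ and $6\kappa+1$ becomes $6\kappa+\sigma$, with $C_4$ and $\varepsilon$ changed accordingly. The limit $\lambda_1$ exists by the spectral argument in the proof of Proposition~\ref{prop:cost}, Jensen's inequality gives $\lambda_1\ge\rho$, and the argument of Section~\ref{sec:reduction} uses only the convexity of $\Gamma$, with $a_k=k\bar\lambda_k$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{GHM}
J. Gaertner, F. den Hollander, G. Maillard,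
\emph{Intermittency on catalysts: three-dimensional simple symmetric exclusion},
arXiv:0812.3311 (2008).
\end{thebibliography}
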